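\title{Higher direct images and generic vanishing for weakly ordinary threefolds mapping to abelian varieties}

\begin{abstract}
Let $X$ be a smooth proper threefold over an algebraically closed field of characteristic $p>0$ that is not of general type, and let $a\colon X\to A$ be a generically finite morphism to an abelian variety. We prove that $R^ia_*\omega_X=0$ for all $i>0$. We then show that $a_*\omega_X$ need not be a GV-sheaf, even when $A$ is ordinary and $X$ is weakly ordinary: in every characteristic $p>0$ there is a counterexample, built from a cyclic cover branched along the pullback of the $\mathbb F_p$-rational lines of the plane. Finally we locate the failure: it occurs only in Kodaira dimension two, through a translated abelian subvariety of codimension one in $V^2(a_*\omega_X)$, and for weakly ordinary $X$ this translate does not pass through the origin.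
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $k$ is an algebraically closed field of characteristic $p>0$. Let $X$ be a smooth proper variety over $k$, and let $a\colon X\to A$ be a morphism to an abelian variety that is generically finite onto its image. Two vanishing properties describe how well the canonical sheaf $\omega_X$ can be studied on $A$.

The first is \emph{Grauert--Riemenschneider vanishing} for $a$, the statement that $R^ia_*\omega_X=0$ for $i>0$. When it holds, $H^i(X,\omega_X\otimes a^*P)=H^i(A,a_*\omega_X\otimes P)$ for every line bundle $P$ on $A$, so nothing is lost in passing from $X$ to the sheaf $a_*\omega_X$.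

The second is generic vanishing. For a coherent sheaf $\mathcal F$ on $A$ and $i\ge0$, let
\[
V^i(\mathcal F)=\{P\in\operatorname{Pic}^0(A): H^i(A,\mathcal F\otimes P)\ne0\},
\]
a closed subset by semicontinuity. The sheaf $\mathcal F$ is a \emph{GV-sheaf} if $V^i(\mathcal F)$ has codimension at least $i$ in $\operatorname{Pic}^0(A)$ for every $i\ge0$. Such a sheaf has no higher cohomology after a general twist $P$, so that $\chi(\mathcal F)=\chi(\mathcal F\otimes P)=h^0(\mathcal F\otimes P)\ge0$; beyond that, the higher the degree $i$, the rarer the twists with $H^i\neq0$.

\begin{example}\label{ex:curves}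
For $X=A$ we have $\omega_A\cong\mathcal O_A$ and $V^i=\{0\}$ for $0\le i\le\dim A$, so $\omega_A$ is GV. Next let $E$ be an elliptic curve, let $C_1,C_2$ be curves of genus at least $2$ with Jacobians $J_1,J_2$, and embed $X=E\times C_1\times C_2$ in $A=E\times J_1\times J_2$. For $P$ of degree $0$ on $C_j$ we always have $h^0(\omega_{C_j}\otimes P)>0$, while $h^1(\omega_{C_j}\otimes P)=h^0(P^{-1})$ is nonzero only for trivial $P$; on $E$ only the trivial $P$ has cohomology, in degrees $0$ and $1$. Writing $\widehat J_j=\operatorname{Pic}^0(J_j)$, the K\"unneth formula gives
\[
V^0=V^1=\{0\}\times\widehat J_1\times\widehat J_2,\qquad V^2=\{0\}\times\big((\{0\}\times\widehat J_2)\cup(\widehat J_1\times\{0\})\big),\qquad V^3=\{0\}.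
\]
So $a_*\omega_X$ is GV, and every component of every $V^i$ passes through the origin.
\end{example}

In characteristic $p$ the sheaves involved carry extra structure. Let $F$ be the absolute Frobenius. A variety $X$ is \emph{weakly ordinary} if the map $H^i(X,\mathcal O_X)\to H^i(X,F_*\mathcal O_X)$ induced by $p$-th powers is an isomorphism for all $i\ge0$. For smooth proper $X$, the Grothendieck dual of $\mathcal O_X\to F_*\mathcal O_X$ is the Cartier operator $C\colon F_*\omega_X\to\omega_X$, so weak ordinarity says that $C$ is bijective on every $H^i(X,\omega_X)$. The operator $C$ induces maps $F_*R^ia_*\omega_X\to R^ia_*\omega_X$, and $R^ia_*\omega_X$ is called \emph{nilpotent} if some iterate $F^e_*R^ia_*\omega_X\to R^ia_*\omega_X$ is zero. If $X$ is a threefold that is not of general type and $A$ is ordinary, it is known that the sheaves $R^ia_*\omega_X$ with $i>0$ are nilpotent, and that this fails if the assumption on the type is dropped, or in higher dimension. We do not use these facts, but they suggest a guess: nilpotent objects should disappear once $C$ is bijective on cohomology. The following question was posed in \cite{Baudin}.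

\medskip
\noindent\textbf{Question.} \emph{Let $X$ be a smooth proper weakly ordinary threefold that is not of general type, and let $a\colon X\to A$ be a generically finite morphism to an ordinary abelian variety. Is $R^ia_*\omega_X=0$ for all $i>0$, and is $a_*\omega_X$ a GV-sheaf?}
\medskip

The answer is no. The first property holds, even without the two ordinarity hypotheses, but the second can fail in every characteristic.

\begin{theorem}\label{thm:counter}
For every $p$ there are an ordinary abelian threefold $A$ and a smooth projective weakly ordinary threefold $X$, not of general type, with a generically finite morphism $a\colon X\to A$, such that $R^ia_*\omega_X=0$ for $i>0$, but $V^2(a_*\omega_X)$ contains a closed subset of codimension $1$. In particular $a_*\omega_X$ is not a GV-sheaf.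
\end{theorem}

\begin{theorem}\label{thm:GR}
Let $X$ be a smooth proper threefold that is not of general type, and let $a\colon X\to A$ be a generically finite morphism to any abelian variety. Then $R^ia_*\omega_X=0$ for all $i>0$.
\end{theorem}

The third theorem says where generic vanishing can fail. We write $\widehat A=\operatorname{Pic}^0(A)$.

\begin{theorem}\label{thm:loci}
In the situation of Theorem~\ref{thm:GR}, $\kappa:=\kappa(X)\in\{0,1,2\}$, and there is an abelian subvariety $B\subset A$ of dimension $3-\kappa$, with restriction map $\hat\iota\colon\widehat A\to\widehat B$, such that the following hold for $V^i=V^i(a_*\omega_X)$.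
\begin{enumerate}
\item[(a)] Every $V^i$ lies in a finite union of fibers of $\hat\iota$, so it has codimension at least $3-\kappa$; also $\operatorname{codim}V^3\ge3$, and $V^i=\emptyset$ for $i\ge4$. Hence $a_*\omega_X$ is GV if $\kappa\le1$.
\item[(b)] If $\kappa=2$, the fibers of $\hat\iota$ are irreducible of codimension $1$, and $a_*\omega_X$ is GV if and only if $V^2$ contains no fiber of $\hat\iota$.
\item[(c)] If $X$ is weakly ordinary, every component of $V^i$ through $0$ has codimension at least $i$. So in \emph{(b)} the fiber through $0$ is never contained in $V^2$.
\end{enumerate}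
\end{theorem}

Parts (b) and (c) explain both the guess and its failure. The Cartier operator induces maps
\[
H^i(A,a_*\omega_X\otimes P^{p})=H^i(A,F_*a_*\omega_X\otimes P)\longrightarrow H^i(A,a_*\omega_X\otimes P),
\]
and weak ordinarity concerns only the case $P=\mathcal O_A$. This is enough to control the loci $V^i$ near the origin, and in examples such as Example~\ref{ex:curves} the origin sees every component. But a component may avoid the origin, and then the hypothesis says nothing about it. The counterexample exploits exactly this. We build a surface $\widetilde S$ over an abelian surface $A'$ for which $H^1$ of $\omega_{\widetilde S}$ survives every twist, in such a way that the surviving classes lie in a nontrivial eigenspace of a cyclic group $G$ with $\widetilde S/G$ birational to $A'$. On $X=(E'\times\widetilde S)/G$, with $G$ acting on an elliptic curve $E'$ by translations, the cohomology of $\mathcal O_X$ is that of an ordinary abelian threefold, and the surviving classes appear over a nonzero torsion point of $\operatorname{Pic}^0(E'/G)$.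

The proof of Theorem~\ref{thm:GR} combines two facts: $R^ia_*\omega_X$ has finite support for $i>0$, by a surface argument (Section~\ref{sec:surf}), and it is invariant under translation by a positive-dimensional abelian subvariety $B\subset A$ (Section~\ref{sec:transl}). The subvariety $B$ comes from the Iitaka fibration, whose generic fiber is birational to a torsor under an abelian variety (Sections~\ref{sec:kod} and~\ref{sec:iitaka}). Theorem~\ref{thm:loci} follows by Fourier--Mukai transform (Section~\ref{sec:loci}). The proof of Theorem~\ref{thm:counter} in Section~\ref{sec:counter} uses only Corollary~\ref{cor:GR}(a) and can be read on its own.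

\section{Conventions and standard facts}\label{sec:conv}

Varieties are integral. ``Generically finite'' means generically finite onto the image. We write $M^n=M^{\otimes n}$ for a line bundle $M$, and $h^i$ for the dimension of $H^i$ over the base field. The empty set has infinite codimension.

\subsection*{Kodaira dimension}
Let $X$ be smooth and proper. If $H^0(X,\omega_X^n)=0$ for all $n>0$, then $\kappa(X)=-\infty$. Otherwise $\kappa(X)$ is the transcendence degree over $k$ of the field
\[
K(\omega_X)=\{s/s' : s,s'\in H^0(X,\omega_X^n),\ s'\neq0,\ n>0\}\subset k(X);
\]
equivalently, $h^0(\omega_X^n)$ grows like $n^{\kappa(X)}$ for $n$ sufficiently divisible. The spaces $H^0(X,\omega_X^n)$ are birational invariants of smooth proper varieties. ``Not of general type'' means $\kappa(X)<\dim X$.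

\subsection*{Tame quotients}
Let a finite abelian group $G$ of order prime to $p$ act on a projective variety $Y$, with quotient $q\colon Y\to Y/G$. An $\mathcal O$-module with a linear $G$-action over a base on which $G$ acts trivially is the direct sum of its eigensheaves $(-)_\chi$, indexed by the characters $\chi$ of $G$. Taking invariants is therefore exact and commutes with cohomology and higher direct images; in particular $H^i(Y/G,\mathcal O)=H^i(Y,\mathcal O)^G$.

\subsection*{Abelian varieties}
An abelian variety $A$ is \emph{ordinary} if Frobenius is bijective on $H^1(A,\mathcal O_A)$; since $H^i(A,\mathcal O_A)=\Lambda^iH^1(A,\mathcal O_A)$, this is the same as weakly ordinary. Let $\mathcal P$ be the normalized Poincar\'e bundle on $A\times\widehat A$, and put $P_y=\mathcal P|_{A\times\{y\}}$ and $Q_c=\mathcal P|_{\{c\}\times\widehat A}$. We write $t_c$ for translation by $c$. The following facts hold over any algebraically closed field.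
\begin{enumerate}
\item[(A1)] A rational map from a smooth variety to $A$ is a morphism, and it is constant if the source is $\mathbb P^1$. A morphism of abelian varieties is a homomorphism followed by a translation; so if it is generically finite, it is finite.
\item[(A2)] The map $c\mapsto Q_c$ is a group isomorphism from the points of $A$ to $\operatorname{Pic}^0(\widehat A)$, and $(t_c\times1)^*\mathcal P\cong\mathcal P\otimes p_2^*Q_c$. For a homomorphism $u\colon B\to A$ with dual $\hat u$ we have $(u\times1)^*\mathcal P_A\cong(1\times\hat u)^*\mathcal P_B$.
\item[(A3)] For an abelian subvariety $\iota\colon B\subset A$, the map $\hat\iota\colon\widehat A\to\widehat B$ is surjective and its kernel is the abelian subvariety $\widehat{A/B}$.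
\item[(A4)] For a line bundle $H$ on $A$ we have $t_x^*H\otimes t_{-x}^*H\cong H^2$. The map $\phi_H\colon A\to\widehat A$, $x\mapsto t_x^*H\otimes H^{-1}$, is a homomorphism with $(1\times\phi_H)^*\mathcal P\cong\mu^*H\otimes p_1^*H^{-1}\otimes p_2^*H^{-1}$, where $\mu$ is the addition. If $H$ is ample, then $\phi_H$ is an isogeny and $H^i(A,H\otimes P)=0$ for $i>0$ and $P\in\widehat A$.
\item[(A5)] (Seesaw.) If $Y$ is a proper variety, $T$ is a variety, and a line bundle on $Y\times T$ is trivial on each $Y\times\{t\}$, then it is pulled back from $T$.
\item[(A6)] The torsion points of order prime to $p$ are dense in $A$, and they do not change under extension of the algebraically closed base field. The group of points of $A$ is divisible.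
\end{enumerate}

\begin{lemma}\label{lem:const}
Let $v\colon Y\to T$ be a morphism from a proper variety to an abelian variety. If $v^*N$ is trivial for every $N\in\operatorname{Pic}^0(T)$, then $v$ is constant.
\end{lemma}

\begin{proof}
By (A5), $(v\times1)^*\mathcal P_T\cong p_2^*N_0$ for a line bundle $N_0$ on $\widehat T$. Restricting to $\{y\}\times\widehat T$ gives $Q_{v(y)}\cong N_0$ for all $y$, and $c\mapsto Q_c$ is injective by (A2).
\end{proof}

\section{Vanishing in codimension two}\label{sec:surf}

In codimension at most two, Grauert--Riemenschneider vanishing follows from the negativity of the intersection form on exceptional curves, in any characteristic. We need this both for surfaces and at the generic point of a curve in a threefold, so we work at an arbitrary point of codimension at most two.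

\begin{lemma}\label{lem:GRsurf}
Let $\tau\colon Y\to N$ be a proper, dominant, generically finite morphism of varieties with $Y$ smooth, and let $\zeta\in N$ be a scheme point with $\dim\mathcal O_{N,\zeta}\le2$. Then $(R^i\tau_*\omega_Y)_\zeta=0$ for $i>0$.
\end{lemma}

\begin{proof}
Let $Y\to N'\to N$ be the Stein factorization. Then $N'$ is normal, $Y\to N'$ is birational, and $N'\to N$ is finite, so the points over $\zeta$ have the same codimension as $\zeta$. We may thus assume that $N$ is normal, $\tau$ is birational and $\tau_*\mathcal O_Y=\mathcal O_N$. Put $R=\mathcal O_{N,\zeta}$ and $Y_R=Y\times_N\operatorname{Spec}R$. A point $y$ over $\zeta$ satisfies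
\[
\dim\mathcal O_{Y,y}=\dim R-\operatorname{trdeg}\big(k(y)/k(\zeta)\big),
\]
and the generic point of $Y$ lies only over the generic point of $N$. Hence the fiber over $\zeta$ is finite if $\dim R\le1$ and has dimension at most $1$ if $\dim R=2$. If the fiber is finite, $\tau$ is finite over a neighborhood of $\zeta$ and there is nothing to prove. So let $\dim R=2$ and let the fiber have dimension $1$; only $i=1$ matters. The fiber is connected, hence a union of curves $E_1,\dots,E_s$, which are prime divisors on the regular two-dimensional scheme $Y_R$.

The ideals $\mathcal O(-n\sum E_j)$ and the powers of $\mathfrak m_R\mathcal O_{Y_R}$ define the same closed set, so the two systems are cofinal. By the theorem on formal functions it suffices to show that $H^1(C,\omega_Y|_C)=0$ for every effective divisor $C=\sum c_jE_j$.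

We dualize. Let $d=\dim N$ and let $\omega_N^\bullet$ be the dualizing complex of $N$ over $k$, so that $\tau^!\omega_N^\bullet=\omega_Y[d]$. The complex $\omega_R^\bullet=(\omega_N^\bullet)_\zeta[2-d]$ is a normalized dualizing complex of $R$: on modules of finite length, $R\operatorname{Hom}_R(-,\omega_R^\bullet)$ is Matlis duality $\operatorname{Hom}_R(-,I)$, with $I$ an injective hull of the residue field. For the proper map $j\colon C\to\operatorname{Spec}R$, adjunction gives $j^!\omega_R^\bullet=\omega_Y(C)|_C[1]$. Grothendieck duality for the line bundle $\mathcal O_C(C)$ then gives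
\[
H^1(C,\omega_Y|_C)\cong\operatorname{Hom}_R\big(H^0(C,\mathcal O_C(C)),I\big).
\]
(If $N$ is a surface, this is Serre duality on the curve $C$.) It remains to show that $H^0(C,\mathcal O_C(C))=0$, by induction on $\sum c_j$. The intersection form on the $E_j$ is negative definite \cite[Lemma 14.1]{Lipman}. So if $C>0$, then $\sum c_j\,(C\cdot E_j)=C^2<0$, and there is $E_j\le C$ with $C\cdot E_j<0$; a line bundle of negative degree on an integral proper curve has no nonzero section, so $H^0(E_j,\mathcal O_{E_j}(C))=0$. The exact sequence
\[
0\to\mathcal O_{C-E_j}(C-E_j)\to\mathcal O_C(C)\to\mathcal O_{E_j}(C)\to0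
\]
completes the induction.
\end{proof}

\begin{corollary}\label{cor:GR}
Let $\tau\colon Y\to N$ be a generically finite morphism from a smooth proper variety, and let $i>0$.
\begin{enumerate}
\item[(a)] If $\dim Y=2$, then $R^i\tau_*\omega_Y=0$.
\item[(b)] If $\dim Y=3$, then $R^i\tau_*\omega_Y$ has finite support.
\end{enumerate}
\end{corollary}

\begin{proof}
Replace $N$ by $\tau(Y)$. In (a) every point has codimension at most $2$. In (b) every non-closed point does, so the support is a closed set without non-closed points.
\end{proof}

\section{The counterexample}\label{sec:counter}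

\subsection{From surfaces to threefolds}\label{sub:idea}
Let $\pi\colon\widetilde S\to A'$ be a generically finite morphism from a smooth projective surface to an abelian surface, and let $E'$ be an elliptic curve. For the product map $E'\times\widetilde S\to E'\times A'$ the direct image of the canonical sheaf is $\mathcal O_{E'}\boxtimes\pi_*\omega_{\widetilde S}$, and the K\"unneth summand $H^1(E',\mathcal O)\otimes H^1(A',\pi_*\omega_{\widetilde S}\otimes N)$ shows that $V^2\supset\{0\}\times V^1(\pi_*\omega_{\widetilde S})$. So generic vanishing fails for the product as soon as $H^1(A',\pi_*\omega_{\widetilde S}\otimes N)\ne0$ for all $N\in\operatorname{Pic}^0(A')$. By Theorem~\ref{thm:loci}(c) such a product is never weakly ordinary, since the divisor in $V^2$ contains the origin. To move the divisor away from the origin we need a group action, so we ask more of the surface.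

\begin{proposition}\label{prop:surface}
Let $m=p+1$, $G=\mu_m(k)\cong\mathbb Z/m$, and $A'=E_1\times E_2$ with $E_1,E_2$ elliptic curves. There are a smooth projective surface $\widetilde S$ with an action of $G$, a $G$-invariant generically finite morphism $\pi\colon\widetilde S\to A'$ with $k(\widetilde S)^G=k(A')$, and a nontrivial character $\chi_0$ of $G$ such that the eigensheaf $\mathcal E=(\pi_*\omega_{\widetilde S})_{\chi_0}$ satisfies
\[
H^1(A',\mathcal E\otimes N)\neq0\quad\text{for every }N\in\operatorname{Pic}^0(A').
\]
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:counter}, assuming Proposition~\ref{prop:surface}]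
Take $E_1,E_2$ and a third elliptic curve $E'$ ordinary. As $p\nmid m$, the curve $E'$ has a point of order $m$; let $G$ act on $E'$ by translation by its multiples, with quotient $\eta\colon E'\to E$. Let $G$ act diagonally on $E'\times\widetilde S$ and put
\[
X=(E'\times\widetilde S)/G,\qquad h\colon E'\times\widetilde S\to X,\qquad a\colon X\to A:=E\times A',\qquad a\circ h=\eta\times\pi .
\]
The action is free, so $X$ is a smooth projective threefold and $h$ is \'etale. The map $a$ is generically finite because $\eta\times\pi$ is.

\emph{$X$ is not of general type.} Since $h^*\omega_X=\omega_{E'}\boxtimes\omega_{\widetilde S}$ and $\omega_{E'}$ is trivial, $H^0(X,\omega_X^n)$ embeds in $H^0(\widetilde S,\omega_{\widetilde S}^n)$, whose dimension is $O(n^2)$. So $\kappa(X)\le2$.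

\emph{$A$ is ordinary and $X$ is weakly ordinary.} We show that $a^*\colon H^i(A,\mathcal O_A)\to H^i(X,\mathcal O_X)$ is an isomorphism. First, $\eta^*$ identifies $H^c(E,\mathcal O)$ with $H^c(E',\mathcal O)^G$. For $c=0,1$ both $H^c(E,\mathcal O)$ and $H^c(E',\mathcal O)$ are one-dimensional, so $G$ acts trivially on $H^c(E',\mathcal O)$ and $\eta^*$ is an isomorphism. It commutes with Frobenius, so $E$ is ordinary, and so is $A=E\times E_1\times E_2$ by the K\"unneth formula. Second, let $R=\widetilde S/G$, a normal projective surface with a birational morphism $\rho\colon R\to A'$. Let $r\colon R'\to R$ be a resolution. The map $\rho r$ is a birational morphism of smooth projective surfaces, hence a composition of blow-ups of points, so $R^1(\rho r)_*\mathcal O_{R'}=0$. The Leray spectral sequence embeds $R^1\rho_*\mathcal O_R=R^1\rho_*(r_*\mathcal O_{R'})$ in this sheaf. As the fibers of $\rho$ have dimension at most $1$ and $A'$ is normal, $R\rho_*\mathcal O_R=\mathcal O_{A'}$. Hence $\pi^*$ identifies $H^b(A',\mathcal O)$ with $H^b(R,\mathcal O)=H^b(\widetilde S,\mathcal O)^G$. Therefore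
\[
H^i(X,\mathcal O_X)=H^i(E'\times\widetilde S,\mathcal O)^G=\bigoplus_{c+b=i}H^c(E',\mathcal O)\otimes H^b(\widetilde S,\mathcal O)^G=H^i(A,\mathcal O_A),
\]
and the identification is $a^*$. It commutes with Frobenius, which is bijective on $H^i(A,\mathcal O_A)$.

\emph{Direct images.} As $h$ is \'etale with group $G$, we have $\omega_X=(h_*\omega_{E'\times\widetilde S})^G$, so $R^ia_*\omega_X=(\eta_*\omega_{E'}\boxtimes R^i\pi_*\omega_{\widetilde S})^G$. This vanishes for $i>0$ by Corollary~\ref{cor:GR}(a). The invariant form trivializes $\omega_{E'}$ equivariantly, so $\eta_*\omega_{E'}\cong\eta_*\mathcal O_{E'}=\bigoplus_\chi L_\chi$. The fiber of $\eta_*\mathcal O_{E'}$ at a point is the algebra of functions on a $G$-orbit, whose eigenspaces are lines spanned by nowhere vanishing functions. So each $L_\chi$ is a line bundle, and multiplication gives $L_\chi^m\cong\mathcal O_E$; thus $L_\chi\in\operatorname{Pic}^0(E)$. Taking invariants,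
\[
a_*\omega_X=\bigoplus_\chi L_{\chi^{-1}}\boxtimes(\pi_*\omega_{\widetilde S})_\chi .
\]
Put $L=L_{\chi_0^{-1}}$. For $N\in\operatorname{Pic}^0(A')$, the K\"unneth formula gives
\[
H^2\big(A,a_*\omega_X\otimes(L^{-1}\boxtimes N)\big)\supset H^1(E,\mathcal O_E)\otimes H^1(A',\mathcal E\otimes N)\ne0 .
\]
So $V^2(a_*\omega_X)$ contains $\{L^{-1}\}\times\operatorname{Pic}^0(A')$, which has codimension $1<2$.
\end{proof}

\begin{remark}\label{rem:origin}
The bundle $L$ is nontrivial, because $\bigoplus_\chi H^0(E,L_\chi)=H^0(E',\mathcal O)=k$ is accounted for by the trivial character. So the divisor found in $V^2$ is a fiber of the restriction map $\widehat A\to\widehat E$ that misses the origin. By the first paragraph of this subsection, the \'etale cover $E'\times\widetilde S$ of the weakly ordinary threefold $X$ is not weakly ordinary.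
\end{remark}

\subsection{The plan for the surface, and the case $p=2$}\label{sub:p2}
We take for $\widetilde S$ a resolution of the $m$-fold cyclic cover $w^m=f$ of $A'$, where $f$ is a section of $M^m$ with $M$ ample and $D=\operatorname{div}f$ reduced. If $D$ is smooth, the eigensheaves of $\pi_*\omega_{\widetilde S}$ are $\mathcal O,M,\dots,M^{m-1}$ (see \eqref{eq:eigen} below), and the ample ones have no $H^1$. Singularities of $D$ replace $M^j$ by $J\cdot M^j$ for an ideal $J$ of finite colength, and since $H^1(M^j\otimes N)=0$, the group $H^1(JM^j\otimes N)$ is nonzero exactly when the subscheme defined by $J$ fails to impose independent conditions on $H^0(M^j\otimes N)$. So we want a divisor $D$ with many points of high multiplicity in special position. Characteristic $p$ supplies one: the $p^2+p+1$ lines of $\mathbb P^2$ defined over $\mathbb F_p$ meet $p+1$ at a time in the $p^2+p+1$ points of $Z=\mathbb P^2(\mathbb F_p)$. We pull this configuration back along a finite map $g\colon A'\to\mathbb P^2$ with $g^*\mathcal O(1)=\Theta^{p+1}$, where $\Theta=\mathcal O(\mathrm{pt})\boxtimes\mathcal O(\mathrm{pt})$; this makes the class of $D$ divisible by $m=p+1$.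

\begin{example}\label{ex:p2}
Let $p=2$, so $m=3$, and $Z$ consists of seven points on seven lines. Then $M=\Theta^7$.

\emph{Local computation.} Near a point over $Z$ the cover looks like the cone $w^3=xy(x+y)$. Blow up the vertex; in the chart $y=xt$, $w=xu$ the surface is $u^3=t+t^2$, which is smooth with coordinates $x,u$, and $dt=u^2\,du$ in characteristic $2$. Hence
\[
\frac{dx\wedge dy}{w^2}=\frac{x\,dx\wedge dt}{x^2u^2}=\frac{dx\wedge du}{x}.
\]
The form $w^{-2}dx\wedge dy$ generates $\omega$ away from the vertex but has a simple pole along the exceptional curve $x=0$. So if $s(x,y)\,w^{-2}dx\wedge dy$ is regular on the resolution, then $s(0)=0$: the eigensheaf of $w^{-2}$ lies in $I_{Z'}M^2=I_{Z'}\Theta^{14}$, where $Z'=g^{-1}(Z)$.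

\emph{Global computation.} The ideal $I_Z$ is generated by the three cubics $x_ix_j^2+x_i^2x_j$, with one linear and one quadratic relation:
$0\to\mathcal O(-4)\oplus\mathcal O(-5)\to\mathcal O(-3)^3\to I_Z\to0$ (Lemma~\ref{lem:HB}). Pulling back along $g$ and twisting by $\Theta^{14}\otimes N$ gives
\[
0\to(\Theta^2\oplus\Theta^{-1})\otimes N\to(\Theta^5\otimes N)^3\to I_{Z'}\Theta^{14}\otimes N\to0 .
\]
For $n>0$ the bundle $\Theta^n\otimes N$ has only $H^0$, of dimension $n^2$, and $\Theta^{-1}\otimes N$ has only $H^2$, of dimension $1$. So $h^0(I_{Z'}\Theta^{14}\otimes N)=75-4=71$ and $h^1=1$. Compare: $\deg g=(3\Theta)^2=18$, so $Z'$ has $126$ points, and $h^0(\Theta^{14}\otimes N)=196$. There are more sections than points, yet the $126$ points impose only $125$ conditions, for every $N$.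
\end{example}

The general case has the same two steps. We begin with the global one.

\subsection{The $\mathbb F_p$-points of the plane}

\begin{lemma}\label{lem:HB}
Let $Z=\mathbb P^2(\mathbb F_p)\subset\mathbb P^2_k$ with the reduced structure. There is an exact sequence
\[
0\to\mathcal O(-p-2)\oplus\mathcal O(-2p-1)\to\mathcal O(-p-1)^{3}\to I_Z\to0 .
\]
\end{lemma}

\begin{proof}
Let $\Delta_0,\Delta_1,\Delta_2$ be the signed $2\times2$ minors of
$\begin{pmatrix}x_0&x_1&x_2\\ x_0^p&x_1^p&x_2^p\end{pmatrix}$.
On the chart $x_0=1$ they are, up to sign, $x_1^p-x_1$, $x_2^p-x_2$ and $x_1x_2^p-x_2x_1^p=x_1(x_2^p-x_2)-x_2(x_1^p-x_1)$, so they generate $I_Z$ there; the other charts follow by permuting the coordinates. Expanding a $3\times3$ determinant with a repeated row gives $\sum x_i\Delta_i=0$ and $\sum x_i^p\Delta_i=0$. These relations define the first map $\sigma$, and the sequence is a complex that is exact on the right. Off $Z$ the matrix has rank $2$, so there $\sigma$ is injective with invertible cokernel; this cokernel surjects onto $I_Z=\mathcal O$, hence equals it. So the sequence is exact off $Z$. The map $\sigma$ is injective everywhere, being generically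 injective on a torsion-free sheaf. Finally, the kernel of $\mathcal O(-p-1)^3\to\mathcal O$ is reflexive, the image of $\sigma$ is locally free, and the two agree off a finite set; reflexive sheaves on a smooth surface are determined by their restriction to the complement of a finite set, so they are equal.
\end{proof}

Now we construct $g$. Line bundles of degree at least $3$ on elliptic curves are very ample, so $\Theta^m$ embeds $A'$ in some $\mathbb P^r$. Fix $x_0\in A'$. A general linear subspace of codimension $3$ misses both $A'$ and the embedded tangent plane at $x_0$. Projection from it is a morphism $g\colon A'\to\mathbb P^2$, \'etale at $x_0$, with $g^*\mathcal O(1)=\Theta^m$. It contracts no curve because $\Theta^m$ is ample, so it is finite, and a finite surjective morphism of smooth surfaces is flat. The image $\Gamma$ of the non-\'etale locus is a proper closed subset of $\mathbb P^2$. For each $z\in Z$ the set of $\gamma\in PGL_3(k)$ with $\gamma^{-1}z\in\Gamma$ is a proper closed subset, so after replacing $g$ by $\gamma g$ for general $\gamma$, the map $g$ is \'etale over a neighborhood of $Z$. Then $Z'=g^{-1}(Z)$ is finite and reduced. Put $M=\Theta^{p^2+p+1}$.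

\begin{lemma}\label{lem:H1}
For every $N\in\operatorname{Pic}^0(A')$ we have $h^1(A',I_{Z'}\otimes M^2\otimes N)=(p-1)^2>0$.
\end{lemma}

\begin{proof}
As $g$ is flat, $g^*I_Z=I_{Z'}$ and the sequence of Lemma~\ref{lem:HB} stays exact after pullback. Tensor it with $M^2\otimes N$. The exponents of $\Theta$ are $2p^2+2p+2$ minus $(p+1)(p+2)$, $(p+1)(2p+1)$ and $(p+1)^2$, so we obtain
\[
0\to(\Theta^{p^2-p}\oplus\Theta^{1-p})\otimes N\to(\Theta^{p^2+1}\otimes N)^{3}\to I_{Z'}\otimes M^2\otimes N\to0 .
\]
By (A4), $H^1$ and $H^2$ of $\Theta^{p^2+1}\otimes N$ and $H^2$ of $\Theta^{p^2-p}\otimes N$ vanish. Hence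
\[
H^1(A',I_{Z'}\otimes M^2\otimes N)\cong H^2(A',\Theta^{1-p}\otimes N)\cong H^0(A',\Theta^{p-1}\otimes N^{-1})^* .
\]
Since $\Theta^{p-1}\otimes N^{-1}$ is the exterior product of two line bundles of degree $p-1$ on elliptic curves, this space has dimension $(p-1)^2$.
\end{proof}

\begin{remark}
Formally $M^2=g^*\mathcal O(d)$ with $d=2p+\frac{2}{p+1}$, which falls short of the degree $2p+1$ of the second relation by less than $1$. On $\mathbb P^2$ the group $H^2(\mathcal O(n))$ is nonzero only for $n\le-3$, and Lemma~\ref{lem:HB} gives $H^1(I_Z(d))=0$ for integers $d\ge2p-1$. On $A'$ the canonical bundle is trivial, so the small deficit already produces an $H^2$.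
\end{remark}

\subsection{The cyclic cover}

\begin{proof}[Proof of Proposition~\ref{prop:surface}]
Let $f_0$ be the product of the $p^2+p+1$ linear forms over $\mathbb F_p$, one for each line, let $f=g^*f_0\in H^0(A',M^m)$ and $D=\operatorname{div}f$.

\emph{$D$ is reduced.} A component of $g^{-1}(\ell)$, for an $\mathbb F_p$-line $\ell$, is a curve finite over $\ell$, so it surjects onto $\ell$ and meets $Z'$. Near $Z'$ the map $g$ is \'etale and $D$ is reduced, so the component has multiplicity $1$ in $D$. Thus $\Sigma=\operatorname{Sing}D$ is finite. It contains $Z'$ and may be larger, which is why we shall only bound the eigensheaf from above.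

\emph{The cover.} Let $w$ be the tautological section of the pullback of $M$ to the total space of $M$, and let $S$ be the hypersurface $w^m=f$, that is, $S=\operatorname{Spec}\bigoplus_{j=0}^{m-1}M^{-j}$. In local computations we trivialize $M$ and treat $w$ and $f$ as functions. By Eisenstein's criterion at the generic point of a component of $D$, the polynomial $w^m-f$ is irreducible over $k(A')$; as $S$ is flat over $A'$, it is integral, with $k(S)=\bigoplus_{j=0}^{m-1}k(A')w^j$. Off $D$ the cover is \'etale because $p\nmid m$. At a smooth point of $D$ we have $f=x$ for local parameters $x,y$, and $w^m=x$ is smooth with parameters $w,y$. So $S$ is smooth away from the finite preimage of $\Sigma$; being a hypersurface in a smooth threefold it is Cohen--Macaulay, hence normal by Serre's criterion. The group $G$ acts by $w\mapsto\zeta w$, and $k(S)^G=k(A')$. Let $\widetilde S\to S$ be the minimal resolution. It is unique, so the action lifts to $\widetilde S$. Let $\pi\colon\widetilde S\to A'$ be the induced map.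

\emph{Eigensheaves away from $\Sigma$.} Let $\theta$ generate $\omega_{A'}$. The torsion-free sheaf $\pi_*\omega_{\widetilde S}$ is a subsheaf of the constant sheaf $\Omega^2_{k(S)/k}=\bigoplus_{j=0}^{m-1}k(A')\,w^{-j}\theta$, whose summands are the eigenspaces of $G$. For a local section $s$ of $M^j$ the quotient $s/w^j$ is a rational function on $S$, so the $j$-th summand contains the invertible sheaf $M^jw^{-j}\theta\cong M^j$. We claim that
\begin{equation}\label{eq:eigen}
\pi_*\omega_{\widetilde S}=\bigoplus_{j=0}^{m-1}M^jw^{-j}\theta\quad\text{over }A'\setminus\Sigma .
\end{equation}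
Off $D$, the form $\theta$ generates $\omega_S$ and $w$ is a unit, so the $w^{-j}\theta$ form a basis. At a smooth point of $D$, we have $dx\wedge dy=mw^{m-1}dw\wedge dy$, so $\omega_S$ is generated by $w^{1-m}\theta$, and multiplying by the basis $1,w,\dots,w^{m-1}$ of $\pi_*\mathcal O_S$ gives \eqref{eq:eigen}.

Let $\chi_0(\zeta)=\zeta^{-2}$ be the character of $w^{-2}$; it is nontrivial and occurs in \eqref{eq:eigen} as $j=2$ because $m\ge3$. A section of $\mathcal E=(\pi_*\omega_{\widetilde S})_{\chi_0}$ over an open set $U$ is a section of the invertible sheaf $M^2w^{-2}\theta$ over $U\setminus\Sigma$, hence over $U$. So $\mathcal E=J\cdot M^2w^{-2}\theta\cong J\otimes M^2$ for an ideal sheaf $J$ with $\mathcal O/J$ supported on $\Sigma$.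

\emph{$J\subset I_{Z'}$.} Let $z\in Z'$. Pulling back affine coordinates centered at $g(z)$ gives local parameters $x,y$ at $z$ with $f=\text{unit}\cdot\prod_{i=1}^m\ell_i(x,y)$, where the $\ell_i$ are the linear forms of the $m=p+1$ lines through $g(z)$. We do not need to describe $\widetilde S$; it is enough to test regularity at one divisorial valuation, the one that appeared in Example~\ref{ex:p2}. Let $\mathcal O_v\subset k(A')$ be the local ring of the exceptional curve of the blow-up of $z$, and put $t=y/x$. Then $x$ is a uniformizer, the residue field is $k(t)$, and $\Omega^2_{\mathcal O_v/k}=\mathcal O_v\,dx\wedge dt$. We have $f=x^mf_1$ with $f_1=\text{unit}\cdot\prod\ell_i(1,t)\in\mathcal O_v^*$, and $(w/x)^m=f_1$. Here the multiplicity of $D$ at $z$ equals the degree of the cover, so the cover is unramified along $v$: the ring $\mathcal O_v[Y]/(Y^m-f_1)$ is \'etale over $\mathcal O_v$ with generic fiber $k(S)$, where $Y=w/x$. Its localization at a maximal ideal is a discrete valuation ring $\mathcal O_{v'}\subset k(S)$ with uniformizer $x$ and $\Omega^2_{\mathcal O_{v'}/k}=\mathcal O_{v'}\,dx\wedge dt$, in which $w/x$ is a unit.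

Let $s\in J_z$. Then $sw^{-2}dx\wedge dy$ is a regular form on the preimage in $\widetilde S$ of a neighborhood of $z$. By the valuative criterion of properness, $\operatorname{Spec}\mathcal O_{v'}\to A'$ lifts to $\widetilde S$ compatibly with function fields, so the form lies in $\mathcal O_{v'}\,dx\wedge dt$. Since $dx\wedge dy=x\,dx\wedge dt$, the form equals $s\,x^{-1}\cdot\text{unit}\cdot dx\wedge dt$. Hence $s\in x\mathcal O_{v'}$, so $s$ is not a unit at $z$, that is, $s(z)=0$. (For $w^{-1}$ the same computation gives no condition; $j=2$ is the first eigensheaf on which this valuation imposes vanishing at $z$.)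

\emph{Conclusion.} The quotient $I_{Z'}/J$ has finite length, so it has no $H^1$, and $H^1(A',\mathcal E\otimes N)\to H^1(A',I_{Z'}\otimes M^2\otimes N)$ is surjective. The target is nonzero by Lemma~\ref{lem:H1}.
\end{proof}

\section{Nonnegativity of the Kodaira dimension}\label{sec:kod}

We turn to the positive results. To use the Iitaka fibration we must first know that $\kappa(X)\ge0$. If $a$ is separable onto its image $W$, this is immediate: the invariant $1$-forms of $A$ generate $\Omega_{k(W)/k}$, hence $\Omega_{k(X)/k}$, and a suitable wedge product is a nonzero section of $\omega_X$. If $a$ is inseparable the argument breaks down; for instance all $1$-forms pull back to zero when $a$ factors through Frobenius. The remedy is to enlarge $k(X)$ by purely inseparable steps until it becomes separable over a Frobenius twist of $W$, and to control the canonical sheaf at each step.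

\begin{lemma}\label{lem:kod}
Let $X$ be a smooth proper variety over an algebraically closed field $k$ of characteristic $p$, with a generically finite morphism $a\colon X\to A$ to an abelian variety. Then $\kappa(X)\ge0$.
\end{lemma}

\begin{proof}
Let $d=\dim X$, $W=a(X)$, $L=k(X)$, and let $L_s$ be the separable closure of $k(W)$ in $L$. Choose $e$ with $L^{p^e}\subset L_s$ and put $L_i=L\cdot L_s^{1/p^i}$ for $0\le i\le e$. Then $L_0=L$, $L_e=L_s^{1/p^e}$ and $L_{i+1}^p\subset L_i\subset L_{i+1}$. Let $X_i$ be the normalization of $X$ in $L_i$, and $\psi\colon X_e\to X$. All modules of differentials without a subscript for the base are over $k$, and $\omega_R=\det\Omega_R$.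

\emph{Step 1: one inseparable step in codimension one.} Let $x\in X_e$ be a point of codimension one, with images $x_i\in X_i$, and $R_i=\mathcal O_{X_i,x_i}$. These are discrete valuation rings, essentially smooth over the perfect field $k$, so $\Omega_{R_i}$ is free of rank $d$. As $L_{i+1}/L_i$ is purely inseparable, $x_{i+1}$ is the only point over $x_i$; so $R':=R_{i+1}$ is finite and free over $R:=R_i$, of rank $p^r=[L_{i+1}:L_i]$, and $R'^p\subset R$. The ramification index is $1$ or $p$, the $p$-th powers of the residue field of $R'$ lie in that of $R$, and the index times the residue degree is $p^r$. Take lifts of a $p$-basis of the residue extension, together with a uniformizer of $R'$ if the index is $p$. This gives $r$ elements $y_1,\dots,y_r$ whose monomials span $R'/\mathfrak m_RR'$, so they generate $R'$ as an $R$-algebra by Nakayama's lemma. With $c_j=y_j^p\in R$, the map $R[Y_1,\dots,Y_r]/(Y_j^p-c_j)\to R'$ is a surjection of free $R$-modules of rank $p^r$, hence an isomorphism. Thus $\Omega_{R'/R}$ is free on the $dy_j$. In the conormal sequence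
\[
\bigoplus_jR'\cdot(Y_j^p-c_j)\to(\Omega_R\otimes R')\oplus\bigoplus_jR'\,dY_j\to\Omega_{R'}\to0
\]
the ranks are $r$, $d+r$, $d$, so the first map is injective; it sends $Y_j^p-c_j$ to $-dc_j$, which lies in the first summand. Now $y\mapsto d(y^p)\otimes1$ is an additive map $\delta\colon R'\to\Omega_R\otimes R'$ with $\delta(yz)=y^p\delta(z)+z^p\delta(y)$ and $\delta(R)=0$, so it defines a canonical linear map $F^*\Omega_{R'/R}\to\Omega_R\otimes R'$, independent of the $y_j$. We have shown that
\[
0\to F^*\Omega_{R'/R}\to\Omega_R\otimes R'\to\Omega_{R'}\to\Omega_{R'/R}\to0
\]
is exact. All four terms and the image of the middle map are free, and $\det F^*\Omega_{R'/R}=(\det\Omega_{R'/R})^{p}$ canonically. Taking determinants gives $\omega_R\otimes R'\cong\omega_{R'}\otimes(\det\Omega_{R'/R})^{p-1}$. Tensoring with $L_{i+1}$ yields the corresponding canonical sequence and isomorphism for the fields, which do not depend on $x$. Composing over all $i$, we get an isomorphism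
\begin{equation}\label{eq:det}
\omega_L\otimes L_e\cong\omega_{L_e}\otimes\bigotimes_{i=0}^{e-1}\big(\det\Omega_{L_{i+1}/L_i}\otimes L_e\big)^{p-1}
\end{equation}
that, for every $x$, identifies $\omega_{R_0}\otimes R_e$ with the $R_e$-lattice spanned by $\omega_{R_e}$ and the $\det\Omega_{R_{i+1}/R_i}$.

\emph{Step 2: sections of the factors.} Let $A_i$ be the space $A$ with structure sheaf $\mathcal O_A^{1/p^i}$. It is an abelian variety over $k$, the base change of $A$ along an automorphism of $k$, and it contains the subvariety $W_i=(W,\mathcal O_W^{1/p^i})$ with function field $k(W)^{1/p^i}\subset L_i$. Local sections of $\mathcal O_W^{1/p^i}$ lie in $L_i$ and are integral over $\mathcal O_W$, so they are regular on the normal variety $X_i$. This gives morphisms $X_i\to W_i\subset A_i$, and the invariant $1$-forms of $A_i$ pull back to elements of $\Omega_{R_i}$ for every $x$. They generate $\Omega_{A_i}$, hence $\Omega_{k(W_i)}$, hence $\Omega_{L_s^{1/p^i}}$, because $L_s^{1/p^i}/k(W)^{1/p^i}$ is finite separable. For $i=e$ they generate $\Omega_{L_e}$, so some wedge product of $d$ of them is a nonzero element of $\omega_{L_e}$ lying in every $\omega_{R_e}$.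 Since $L_{i+1}=L_i\cdot L_s^{1/p^{i+1}}$, the forms from $A_{i+1}$ generate $\Omega_{L_{i+1}/L_i}$, so some wedge product is a nonzero element of $\det\Omega_{L_{i+1}/L_i}$ lying in every $\det\Omega_{R_{i+1}/R_i}$.

\emph{Step 3: descent.} By \eqref{eq:det}, the product of these elements is a nonzero rational section $s$ of the line bundle $\psi^*\omega_X$ that is regular in codimension one, hence regular on the normal variety $X_e$. Locally $s=u\cdot\psi^*\theta$ with $\theta$ a generator of $\omega_X$ and $u\in\mathcal O_{X_e}$. Then $u^{p^e}\in L_s\subset L$ is integral over $\mathcal O_X$, so $u^{p^e}\in\mathcal O_X$, and $s^{p^e}$ is a nonzero section of $\omega_X^{p^e}$.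
\end{proof}

\section{The generic fiber of the Iitaka fibration}\label{sec:iitaka}

From now on $X$ and $a$ are as in Theorem~\ref{thm:GR}, and $\kappa=\kappa(X)$; by Lemma~\ref{lem:kod}, $\kappa\in\{0,1,2\}$. By Chow's lemma and resolution of singularities for threefolds \cite{CP}, there are smooth projective threefolds $X'$ with a birational morphism $X'\to X$, and $X'$ can be chosen to resolve a given rational map to a projective variety. We use the following theorem of Hacon, Patakfalvi and Zhang \cite{HPZ}: \emph{over an algebraically closed field of characteristic $p$, a smooth projective variety with $\kappa=0$ and generically finite Albanese morphism is birational to an abelian variety.} The Albanese morphism is generically finite as soon as some morphism to an abelian variety is, since the latter factors through it.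

\begin{proposition}\label{prop:torsor}
There are a finitely generated field $K$ with $k\subset K\subset k(X)$, of transcendence degree $\kappa$ and algebraically closed in $k(X)$, an abelian variety $B'$ over $K$ of dimension $3-\kappa$, a $B'$-torsor $Y$ over $K$ with function field $k(X)$, and a finite $K$-morphism $\alpha\colon Y\to A_K$ that induces the rational map $a$.
\end{proposition}

For $\kappa>0$ the field $K$ is imperfect, and this is the difficulty: the generic fiber of a fibration of $X'$ is regular but need not be smooth over $K$. For example, in characteristic $3$ the plane cubic $y^2=x^3+t$ over $k(t)$ is regular with trivial dualizing sheaf, but it acquires a cusp over $k(t^{1/3})$. Knowledge of the plurigenera does not exclude this, and the map to $A$ has to be used. Once $Y$ is known to be an abelian variety over an algebraic closure $\overline K$, the group $B'$ comes for free.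

\begin{lemma}\label{lem:aut}
Let $Y$ be a projective scheme over a field $K$ such that $Y_{\overline K}$ is isomorphic to an abelian variety $B_1$. Then $B'=\operatorname{Aut}^0_{Y/K}$ is an abelian variety of dimension $\dim Y$, and $Y$ is a $B'$-torsor.
\end{lemma}

\begin{proof}
The group scheme $\operatorname{Aut}^0$ commutes with field extension, so we may check everything over $\overline K$. There it is connected, it contains the translation group $B_1$ as a closed subgroup, and its Lie algebra $H^0(B_1,T_{B_1})$ has dimension $\dim B_1$. So it is smooth of dimension $\dim B_1$ and equals the translation group, which acts simply transitively.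
\end{proof}

\begin{lemma}\label{lem:iitaka}
Let $\kappa\in\{1,2\}$ and $K=K(\omega_X)$. Then $K$ is finitely generated and algebraically closed in $k(X)$, and there is a regular projective geometrically irreducible $K$-scheme $X_\eta$ with function field $k(X)$ and $H^0(X_\eta,\mathcal O)=K$, with invertible dualizing sheaf $\omega=\omega_{X_\eta/K}$, such that $h^0(X_\eta,\omega^n)\le1$ for all $n>0$, with equality for some $n>0$, and such that $a$ induces a generically finite morphism $X_\eta\to A_K$.
\end{lemma}

\begin{proof}
The field $K$ is finitely generated as a subextension of $k(X)/k$. Let $u\in k(X)$ be algebraic over $K$. Bringing the coefficients to a common denominator, $u^d+\sum_{i\ge1}(b_i/b_0)u^{d-i}=0$ with $b_i\in H^0(X,\omega_X^N)$. Multiplying by $b_0^d$ gives $(b_0u)^d+\sum b_ib_0^{i-1}(b_0u)^{d-i}=0$, so in a local trivialization the rational section $b_0u$ of $\omega_X^N$ is integral over $\mathcal O_X$, hence regular. So $u=(b_0u)/b_0\in K$.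

Choose $n_0$ such that ratios of sections of $\omega_X^{n_0}$ generate $K$, and $X'$ such that these sections define a morphism $f\colon X'\to I$ onto a projective variety with $k(I)=K$. Then $\omega_{X'}^{n_0}=f^*H\otimes\mathcal O(E_0)$ with $H=\mathcal O_I(1)$ ample and $E_0\ge0$ the fixed divisor. Let $X_\eta$ be the generic fiber. It is regular and projective, hence a local complete intersection over $K$. Since $K$ is algebraically closed in $k(X)$, we have $H^0(X_\eta,\mathcal O)=K$ and $X_\eta$ is geometrically irreducible. Over the smooth locus of $I$ the relative dualizing sheaf is $\omega_{X'}\otimes f^*\omega_I^{-1}$, so $\omega\cong\omega_{X'}|_{X_\eta}$.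

Let $s_1,s_2\neq0$ be sections of $\omega^n$. As rational sections of $\omega_{X'}^n$ they have poles only over a proper closed subset of $I$. Multiplying both by the pullback of a high power of a nonzero section of some $H^{N'}$ vanishing on that subset, we get regular sections of $\omega_{X'}^n\otimes f^*H^N\subset\omega_{X'}^{n+Nn_0}$ with the same ratio. So $s_1/s_2\in K$, and $h^0(\omega^n)\le1$; equality holds for $n=n_0$. Finally $k(X)$ is finite over $k(a(X))$, hence over the function field $k(a(X))\cdot K$ of the image of $X_\eta$ in $A_K$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:torsor} for $\kappa=0$]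
Take $K=k$. By \cite{HPZ}, $X'$ is birational to an abelian threefold $Y=B'$. By (A1) the rational map $Y\dashrightarrow A$ is a finite morphism.
\end{proof}

\begin{proof}[Proof for $\kappa=2$]
Here $X_\eta$ is a regular curve. If $\deg\omega>0$, then $h^0(\omega^n)$ is unbounded by Riemann--Roch, and if $\deg\omega<0$, it vanishes; so $\deg\omega=0$. Hence $\chi(\mathcal O)=0$, $h^0(\omega)=h^1(\mathcal O)=1$, and $\omega\cong\mathcal O$. Let $\overline X=X_\eta\otimes_K\overline K$. It is an irreducible, possibly nonreduced, curve with $H^0(\mathcal O)=\overline K$, $h^1(\mathcal O)=1$ and $\omega_{\overline X}\cong\mathcal O$. Let $C$ be the normalization of $\overline X_{\mathrm{red}}$. It maps non-constantly to $A_{\overline K}$, so it is not rational and $h^1(\mathcal O_C)\ge1$; this is where the cuspidal cubic is excluded. The maps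
\[
H^1(\mathcal O_{\overline X})\to H^1(\mathcal O_{\overline X_{\mathrm{red}}})\to H^1(\mathcal O_C)
\]
are surjective, because $H^2$ vanishes on a curve and $\mathcal O_C/\mathcal O_{\overline X_{\mathrm{red}}}$ has finite length. So all three spaces are one-dimensional. Let $\mathcal N$ be the nilradical of $\mathcal O_{\overline X}$. By duality for a closed immersion, $\omega_{\overline X_{\mathrm{red}}}=\mathcal Hom(\mathcal O_{\overline X_{\mathrm{red}}},\omega_{\overline X})\cong\operatorname{Ann}(\mathcal N)\subset\mathcal O_{\overline X}$, and this sheaf has a nonzero global section. Such a section is a nonzero constant that kills $\mathcal N$, so $\mathcal N=0$. Now $\chi(\mathcal O_C)=0=\chi(\mathcal O_{\overline X})$ forces $C=\overline X$. So $\overline X$ is a smooth curve of genus one. Take $Y=X_\eta$ and apply Lemma~\ref{lem:aut}; the non-constant map $Y\to A_K$ is finite.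
\end{proof}

\begin{proof}[Proof for $\kappa=1$]
Here $X_\eta$ is a regular surface. It may contain curves contracted by $a$, so the torsor will be the Stein factorization of $X_\eta\to A_K$. The point is to show that $X_\eta\otimes\overline K$ is normal away from contracted curves.

\emph{Step 0: $X_\eta$ is geometrically integral.} As $K$ has transcendence degree $1$, $[K:K^p]=p$ and $K^{1/p}=K(t^{1/p})$ for any $t\in K\setminus K^p$. Such a $t$ is not a $p$-th power in $k(X)$, since a $p$-th root would be algebraic over $K$. So $k(X)\otimes_KK^{1/p}=k(X)[T]/(T^p-t)$ is a field, and $k(X)/K$ is separable by MacLane's criterion. Thus $\overline X=X_\eta\otimes\overline K$ is irreducible and generically reduced; it is a local complete intersection, so it has no embedded points and is integral. Let $\nu\colon V\to\overline X$ be the normalization, $\overline\omega$ the pullback of $\omega$ to $\overline X$, and $\mathfrak c=\mathcal Hom(\nu_*\mathcal O_V,\mathcal O_{\overline X})$ the conductor, an ideal of both $\mathcal O_{\overline X}$ and $\mathcal O_V$ that is the unit ideal exactly where $\nu$ is an isomorphism. Duality for $\nu$ gives $\nu_*\omega_V=\mathcal Hom(\nu_*\mathcal O_V,\overline\omega)$,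 that is, $\omega_V=\mathfrak c\cdot\nu^*\overline\omega$. Since $\omega_V=\mathcal O_V(K_V)$ is reflexive, $\mathfrak c=\mathcal O_V(-\Delta)$ for a Weil divisor $\Delta\ge0$, and $\mathcal O_V(K_V+\Delta)\cong\nu^*\overline\omega$.

\emph{Step 1: $h^0(V,n(K_V+\Delta))\le1$ for all $n>0$.} The bound of Lemma~\ref{lem:iitaka} passes to $\overline X$ by base change, but $V$ could have more sections; we bring them down with a norm. Suppose $h^0\ge2$. For a large finite extension $K'/K$, the variety $V$ descends to a scheme $V'$ finite and birational over $X_\eta\otimes K'$, with $V'\otimes_{K'}\overline K=V$; then $V'$ is normal and $H^0(V',\mathcal O)=K'$. Let $\lambda\colon V'\to X_\eta$, finite of degree $\delta$, and let $s_1,s_2\in H^0(V',\lambda^*\omega^n)$ be $K'$-independent. As $X_\eta$ is normal, the characteristic polynomial of a local function $s$ on $V'$ has coefficients in $\mathcal O_{X_\eta}$; so the norm $N(s)$ is regular, and $N(s)/s$ is a polynomial in $s$ with regular coefficients. Hence for $c\in K$ the norm $N(s_1+cs_2)$ is a nonzero section of $\omega^{n\delta}$, and $\operatorname{div}(s_1+cs_2)\le\lambda^*\operatorname{div}N(s_1+cs_2)$. Since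 $h^0(\omega^{n\delta})\le1$, all these norms have the same divisor. Only finitely many effective divisors lie below a given one and $K$ is infinite, so $s_1+cs_2$ and $s_1+c's_2$ have the same divisor for some $c\ne c'$. Their ratio lies in $H^0(V',\mathcal O)^*=K'^*$, contradicting independence.

\emph{Step 2: $V$ is birational to an abelian surface.} Let $\widetilde V\to V$ be a resolution. It is generically finite over its image $W_1\subset A_{\overline K}$, so $\kappa(\widetilde V)\ge0$ by Lemma~\ref{lem:kod}. Also $h^0(nK_{\widetilde V})\le h^0(nK_V)\le h^0(n(K_V+\Delta))\le1$, so $\kappa(\widetilde V)=0$. By \cite{HPZ}, $\widetilde V$ is birational to an abelian surface $B_1$. (This also follows from the Bombieri--Mumford classification, since $b_1(\widetilde V)\ge4$.) By (A1) the induced map $B_1\to A_{\overline K}$ is a finite morphism, so $B_1$ is the normalization of $W_1$ in $\overline K(V)$. As $V$ is normal, $V\to W_1$ factors through a birational morphism $\beta\colon V\to B_1$. Let $\theta$ be the invariant $2$-form and $E=\operatorname{div}\beta^*\theta\sim K_V$. At the generic point of a non-exceptional curve $\beta$ is an isomorphism, so $E$ has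 coefficient $0$. Along an exceptional curve with uniformizer $\tau$, the local parameters at the image point are $x=\tau u$, $y=\tau v$ with $u,v$ regular, and $dx\wedge dy=\tau(u\,d\tau\wedge dv-v\,d\tau\wedge du+\tau\,du\wedge dv)$ vanishes. So $E\ge0$ and $\operatorname{Supp}E$ is the union of the exceptional curves.

\emph{Step 3: $\Delta$ is $\beta$-exceptional.} Suppose $D_1=\beta_*\Delta\ne0$. By (A4), $t_x^*D_1+t_{-x}^*D_1\in|2D_1|$ for all $x$. The translates of $D_1$ cover $B_1$, so some member differs from $2D_1$, and $h^0(B_1,2D_1)\ge2$. Every component of $\beta^*D_1$ is exceptional or a component of $\Delta$, so $\beta^*D_1\le N(E+\Delta)$ for some $N$. Then $h^0(V,2N(K_V+\Delta))\ge2$, contradicting Step 1.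

\emph{Step 4: descent to $K$.} Let $X_\eta\xrightarrow{\sigma}Y\xrightarrow{\alpha}A_K$ be the Stein factorization: $Y$ is a normal surface, $\sigma$ is birational and $\alpha$ is finite. By flat base change $\mathcal O_{Y_{\overline K}}=\sigma_*\mathcal O_{\overline X}$, so $Y_{\overline K}$ is integral. Its normalization is finite over $W_1$ with function field $\overline K(V)$, so it is $B_1$. Let $U\subset Y$ be an open set with finite complement over which $\sigma$ is an isomorphism. The parts of $V$ and of $B_1$ over $U_{\overline K}$ are both the normalization of $U_{\overline K}$, so $\beta$ is an isomorphism there and no exceptional curve meets this part of $V$. By Step 3, $\mathfrak c$ is the unit ideal there, so $U_{\overline K}$ is normal. Thus $Y_{\overline K}$ is regular in codimension one. It is Cohen--Macaulay, because the normal surface $Y$ is and this property is preserved by field extension. By Serre's criterion $Y_{\overline K}$ is normal, so $Y_{\overline K}=B_1$. Lemma~\ref{lem:aut} finishes the proof.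
\end{proof}

\section{Translation invariance and the proof of Theorem~\ref{thm:GR}}\label{sec:transl}

The group $B'(K)$ acts on $X$ by birational maps, but $B'$ lives over $K$ and need not be constant. We show that its image in $A_K$ comes from a subvariety $B\subset A$, and that enough elements of $B'(K)$ cover translations of $A$ by $k$-points. To pass from birational maps to sheaves we use a theorem of Chatzistamatiou and R\"ulling \cite{CR}: \emph{integral smooth schemes over a perfect field that are properly birational over a base have isomorphic higher direct images of $\mathcal O$ and of $\omega$ on the base.} Here $X_1,X_2$ are properly birational over $T$ if some integral $T$-scheme has proper birational $T$-morphisms to both.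

\begin{proposition}\label{prop:transl}
There is an abelian subvariety $B\subset A$ with $\dim B=3-\kappa>0$ such that $t_{c*}R^ia_*\omega_X\cong R^ia_*\omega_X$ for all $c\in B(k)$ and all $i\ge0$.
\end{proposition}

\begin{proof}
Let $K,B',Y,\alpha$ be as in Proposition~\ref{prop:torsor}, and consider $\epsilon\colon B'\times Y\to A_K$, $(b,y)\mapsto\alpha(by)-\alpha(y)$. Over $\overline K$, choose an origin of $Y$; by (A1), $\alpha$ is a homomorphism $\overline\varphi$ with finite kernel followed by a translation, so $\epsilon=\overline\varphi\circ p_1$. Hence the two pullbacks of $\epsilon$ to $B'\times Y\times Y$ agree over $\overline K$, so over $K$, and by faithfully flat descent along $p_1$ we get $\epsilon=\varphi\circ p_1$ for a morphism $\varphi\colon B'\to A_K$ with $\varphi_{\overline K}=\overline\varphi$. So $\varphi$ is a homomorphism with finite kernel and $\alpha(by)=\varphi(b)+\alpha(y)$.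

Let $\Gamma$ be the group of prime-to-$p$ torsion points of $\varphi(B')_{\overline K}$. By (A6) it is dense in $\varphi(B')_{\overline K}$ and contained in $A(k)$. Let $B$ be its closure in $A$, a closed subgroup. The closure of $\Gamma$ in $A_{\overline K}$ is $B_{\overline K}$: on an affine chart, a function $\sum f_j\otimes\lambda_j$ with $\lambda_j\in\overline K$ linearly independent over $k$ vanishes at a $k$-point if and only if all $f_j$ do. Hence $B_{\overline K}=\varphi(B')_{\overline K}$, so $B$ is an abelian subvariety of dimension $3-\kappa$, and $\varphi\colon B'\to B_K$ is an isogeny.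

Let $n>0$ kill the finite group scheme $\ker\varphi$. Then $[n]_{B'}=\psi\varphi$ for a homomorphism $\psi\colon B_K\to B'$, and $\varphi\psi\varphi=[n]\varphi$ gives $\varphi\psi=[n]$. For $b\in B(k)$, the point $\psi(b)\in B'(K)$ acts on $Y$ with $\alpha(\psi(b)y)=nb+\alpha(y)$. It induces an automorphism of $k(X)$ over $k$, that is, a birational map $\gamma_b\colon X\dashrightarrow X$ with $a\circ\gamma_b=t_{nb}\circ a$. Let $\Gamma_b\subset X\times X$ be the closure of its graph. Both projections are proper and birational, and $t_{nb}\,a\,p_1=a\,p_2$ on a dense open set, hence on $\Gamma_b$. So $(X,t_{nb}a)$ and $(X,a)$ are properly birational over $A$, and \cite{CR} gives $t_{nb*}R^ia_*\omega_X=R^i(t_{nb}a)_*\omega_X\cong R^ia_*\omega_X$. Finally $nB(k)=B(k)$ by (A6).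
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:GR}]
Let $i>0$. The support of $R^ia_*\omega_X$ is finite by Corollary~\ref{cor:GR}(b) and stable under translation by the infinite group $B(k)$ by Proposition~\ref{prop:transl}. A nonempty set stable under $B(k)$ contains a coset of $B(k)$ and is infinite. So the support is empty.
\end{proof}

\begin{remark}
The hypothesis $\kappa<3$ is what makes $B$ nonzero. The hypothesis $\dim X=3$ is what makes the support finite: for a fourfold, Lemma~\ref{lem:GRsurf} allows a curve as support, and a curve can be stable under an elliptic curve $B$. No ordinarity has been used.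
\end{remark}

\section{The loci $V^i$: proof of Theorem~\ref{thm:loci}}\label{sec:loci}

Put $\mathcal F=a_*\omega_X$ and $g=\dim A$, and let $\iota\colon B\subset A$ be as in Proposition~\ref{prop:transl}. By Theorem~\ref{thm:GR}, $H^i(A,\mathcal F\otimes P)=H^i(X,\omega_X\otimes a^*P)$. To treat all twists at once we use the Fourier--Mukai transform $\Phi(\mathcal G)=Rp_{2*}(p_1^*\mathcal G\otimes\mathcal P)$, a bounded complex with coherent cohomology on $\widehat A$ for every such complex $\mathcal G$ on $A$. For a closed point $j_y\colon\{y\}\to\widehat A$, base change (valid because $p_2$ is flat) and (A2) give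
\begin{equation}\label{eq:FM}
Lj_y^*\Phi(\mathcal G)\cong R\Gamma(A,\mathcal G\otimes P_y),\qquad \Phi(t_c^*\mathcal G)\cong\Phi(\mathcal G)\otimes Q_{-c}.
\end{equation}
For the second formula, write $p_1^*t_c^*\mathcal G\otimes\mathcal P=(t_c\times1)^*(p_1^*\mathcal G\otimes\mathcal P\otimes p_2^*Q_{-c})$. We also use a form of Nakayama's lemma: if $\mathcal K$ is a bounded complex with coherent cohomology and $j$ is the largest degree with $\mathcal H^j(\mathcal K)_y\neq0$, then $H^j(Lj_y^*\mathcal K)=\mathcal H^j(\mathcal K)\otimes k(y)\ne0$.

\subsection{Parts (a) and (b)}
Translation invariance of $\mathcal F$ becomes invariance of $\Phi(\mathcal F)$ under tensor product, which restricts its support. Let $\mathcal G=\mathcal H^j(\Phi(\mathcal F))$. By Proposition~\ref{prop:transl} and \eqref{eq:FM}, $\mathcal G\otimes Q_c\cong\mathcal G$ for all $c\in B(k)$. Let $u\colon C\to\widehat A$ be a morphism from a smooth projective curve with image in $\operatorname{Supp}\mathcal G$. All fibers of $u^*\mathcal G$ are nonzero, so $\mathcal G'=u^*\mathcal G/\text{torsion}$ is a vector bundle of rank $r\ge1$ with $\mathcal G'\otimes u^*Q_c\cong\mathcal G'$. Taking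 determinants, $u^*Q_{rc}=(u^*Q_c)^r$ is trivial for all $c\in B(k)$, and as $B(k)$ is divisible, $u^*Q_c$ is trivial for all $c\in B(k)$. By (A2), $Q_c=\hat\iota^*Q_c^B$, where the $Q^B_c$ run through $\operatorname{Pic}^0(\widehat B)$. Lemma~\ref{lem:const} shows that $\hat\iota u$ is constant. Any two points of a projective variety lie on an irreducible curve, so $\hat\iota$ is constant on each irreducible, hence each connected, component of $\operatorname{Supp}\mathcal G$. If $y$ lies outside all the supports, then $\Phi(\mathcal F)$ vanishes near $y$ and $\mathcal F\otimes P_y$ has no cohomology by \eqref{eq:FM}. So every $V^i$ lies in finitely many fibers of $\hat\iota$. By (A3) these are translates of the abelian subvariety $\widehat{A/B}$, irreducible of codimension $\dim B=3-\kappa$.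

We have $V^i=\emptyset$ for $i\ge4$ because $\dim\operatorname{Supp}\mathcal F=3$. For $V^3$, let $a'\colon X'\to A$ be the map from a smooth projective model. If $P\in V^3$, then $H^0(X,a^*P^{-1})\neq0$ by Serre duality, so $P^{-1}$ lies in $T_0=\{P\in\widehat A: H^0(X',a'^*P)\ne0\}$, a closed set by semicontinuity. For $P\in T_0$, the zero divisor of a nonzero section is effective and numerically trivial, so it has degree $0$ against the square of an ample class and is empty. So $T_0$ is the subgroup of those $P$ with $a'^*P$ trivial. Let $T\subset\widehat A$ be its reduced identity component, and $q\colon A\to\widehat T$ the dual of the inclusion. By (A2), $q$ pulls the element of $\operatorname{Pic}^0(\widehat T)$ given by $y\in T$ back to $P_y$, which becomes trivial on $X'$. By Lemma~\ref{lem:const}, $qa'$ is constant. So the threefold $a(X)$ lies in a fiber of $q$, which has dimension $g-\dim T$ by (A3). Hence $\operatorname{codim}V^3\ge g-\dim T\ge3$.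

If $\kappa\le1$, then $V^1$ and $V^2$ have codimension at least $2$, and $\mathcal F$ is GV. This proves (a). If $\kappa=2$, then $\operatorname{codim}V^1\ge1$ and $\operatorname{codim}V^3\ge3$, so $\mathcal F$ is GV unless $V^2$ has a component of codimension $1$. Such a component is a closed irreducible divisor in a finite union of irreducible divisors, the fibers, so it is one of them. This proves (b).

\subsection{Part (c)}
Let $X$ be weakly ordinary. The GV bound follows wherever the transform of the dual of $\mathcal F$ is a single sheaf, because the length of a free resolution is bounded by the codimension. To prove this concentration near $0$, we compare $\mathcal F$ with its Frobenius pushforwards: for these, Frobenius amplifies positivity and Serre vanishing applies, while weak ordinarity says that the comparison is an isomorphism at $0$.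

Let $\mathbf D=R\mathcal Hom(-,\mathcal O_A[g])$, with $\omega_A\cong\mathcal O_A$ fixed. The Cartier operator gives $F_*\mathcal F\to\mathcal F$, hence maps $\mathcal F_{e+1}\to\mathcal F_e$ between the coherent sheaves $\mathcal F_e=F^e_*\mathcal F$. Put $\Lambda_e=\Phi(\mathbf D(\mathcal F_e))$, with the induced maps $\Lambda_e\to\Lambda_{e+1}$. Since $\mathbf D(\mathcal F_e)\otimes P_y=\mathbf D(\mathcal F_e\otimes P_{-y})$, formula \eqref{eq:FM} and Serre duality give
\begin{equation}\label{eq:fib}
H^{-i}(Lj_y^*\Lambda_e)\cong H^i(A,\mathcal F_e\otimes P_{-y})^* .
\end{equation}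

\emph{Step 1: $\Lambda_e\to\Lambda_{e+1}$ is an isomorphism after localizing at $0$.} On derived fibers at $0$ the map is dual to $H^i(A,F^{e+1}_*\mathcal F)\to H^i(A,F^e_*\mathcal F)$. As $F$ is the identity on the underlying space, this is, as an additive map, $H^i(A,F_*\mathcal F)\to H^i(A,\mathcal F)$. By Theorem~\ref{thm:GR} it is $H^i(X,F_*\omega_X)\to H^i(X,\omega_X)$, the Serre dual of $H^{3-i}(X,\mathcal O_X)\to H^{3-i}(X,F_*\mathcal O_X)$, which is bijective. This is the only use of weak ordinarity. So the cone has zero derived fiber at $0$, and by Nakayama's lemma it vanishes at $0$. At $y\ne0$ the fiber map is dual to the map $H^i(\mathcal F\otimes P_{-p^{e+1}y})\to H^i(\mathcal F\otimes P_{-p^ey})$, about which the hypothesis is silent.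

\emph{Step 2: a vanishing statement.} Let $H$ be an ample line bundle on $\widehat A$. By (A4) and cohomology and base change, $\widehat H=Rp_{1*}(\mathcal P\otimes p_2^*H)$ is a vector bundle on $A$. Let $\phi=\phi_H\colon\widehat A\to A$, using (A2) to identify $A$ with the dual of $\widehat A$. Mukai's formula $\phi^*\widehat H\cong H^{-1}\otimes H^0(\widehat A,H)$ follows from flat base change and (A4): on $\widehat A\times\widehat A$ the pullback of $\mathcal P\otimes p_2^*H$ is $\mu^*H\otimes p_1^*H^{-1}$, and the automorphism $(x,y)\mapsto(x,x+y)$ turns $p_{1*}\mu^*H$ into $p_{1*}p_2^*H=H^0(\widehat A,H)\otimes\mathcal O$. We claim: \emph{for every coherent sheaf $\mathcal M$ on $A$ and $i>0$, $H^i(A,\mathcal M\otimes F^{e*}\widehat H^\vee)=0$ for $e\gg0$.} The degree of $\phi$ may be divisible by $p$, so $\mathcal M$ need not be a summand of $\phi_*\phi^*\mathcal M$; we use descending induction on $i$ instead, the case $i>g$ being trivial. Let $\mathcal N$ be the coherent sheaf on $\widehat A$ with $\phi_*\mathcal N=\mathcal Hom(\phi_*\mathcal O,\mathcal M)$. Since $\phi_*\mathcal O$ is locally free and $1$ is nonzero in each fiber, $1$ is locally part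 of a basis, so evaluation at $1$ is a surjection $\phi_*\mathcal N\to\mathcal M$; let $\mathcal M'$ be its kernel. By the projection formula and $\phi^*F^{e*}=F^{e*}\phi^*$, the group $H^i(A,\phi_*\mathcal N\otimes F^{e*}\widehat H^\vee)$ is a sum of $h^0(H)$ copies of $H^i(\widehat A,\mathcal N\otimes H^{p^e})$, which vanishes for $e\gg0$ by Serre vanishing. Also $H^{i+1}(A,\mathcal M'\otimes F^{e*}\widehat H^\vee)=0$ for $e\gg0$ by induction. The claim follows from the long exact sequence.

\emph{Step 3: $\mathcal H^j(\Lambda_0)_0=0$ for $j\ne0$.} If $\mathcal H^j(\Lambda_0)\neq0$ for some $j>0$, take $j$ maximal; Nakayama's lemma gives $y$ with $H^j(Lj_y^*\Lambda_0)\ne0$, contradicting \eqref{eq:fib}. Now let $j<0$. Choose $H$ ample with $H^{a}(\widehat A,\mathcal H^b(\Lambda_0)\otimes H)=0$ for all $a>0$ and all $b$, and with $\mathcal H^j(\Lambda_0)\otimes H$ globally generated. Computing $R\Gamma(A\times\widehat A,p_1^*\mathbf D(\mathcal F_e)\otimes\mathcal P\otimes p_2^*H)$ through either projection gives $R\Gamma(\widehat A,\Lambda_e\otimes H)=R\Gamma(A,\mathbf D(\mathcal F_e)\otimes\widehat H)$, so by Serre duality and the projection formula for $F^e$,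
\[
H^j(\widehat A,\Lambda_e\otimes H)\cong H^{-j}(A,F^e_*\mathcal F\otimes\widehat H^\vee)^*,\qquad H^{-j}(A,F^e_*\mathcal F\otimes\widehat H^\vee)=H^{-j}(A,\mathcal F\otimes F^{e*}\widehat H^\vee).
\]
By Step 2 this vanishes for $e\gg0$. The edge maps of the hypercohomology spectral sequences give a commutative square
\[
\begin{array}{ccc}
H^j(\widehat A,\Lambda_0\otimes H)&\longrightarrow&H^j(\widehat A,\Lambda_e\otimes H)=0\\
\downarrow&&\downarrow\\
H^0(\widehat A,\mathcal H^j(\Lambda_0)\otimes H)&\longrightarrow&H^0(\widehat A,\mathcal H^j(\Lambda_e)\otimes H)
\end{array}
\]
whose left arrow is an isomorphism by the choice of $H$. So the bottom arrow is zero, and by global generation the map $\mathcal H^j(\Lambda_0)\to\mathcal H^j(\Lambda_e)$ is zero. By Step 1 it is an isomorphism at $0$. Hence $\mathcal H^j(\Lambda_0)_0=0$.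

\emph{Step 4: conclusion.} On an open neighborhood $U$ of $0$, the complex $\Lambda_0$ is a coherent sheaf $\mathcal M$ in degree $0$. Let $i\ge1$. By \eqref{eq:fib}, for a closed point $y\in U$ we have $-y\in V^i$ if and only if $\operatorname{Tor}_i(\mathcal M_y,k(y))\ne0$; by a minimal free resolution, this means that the projective dimension satisfies $\operatorname{pd}\mathcal M_y\ge i$. The set $U_i$ of scheme points of $U$ with $\operatorname{pd}\ge i$ is closed, being the locus where the $(i-1)$-st syzygy sheaf of a locally free resolution is not free. So the components of $-V^i$ through $0$ are the closures of the components of $U_i$ through $0$. At the generic point $\xi$ of such a component, of codimension $c$, the local ring is regular of dimension $c$, so $i\le\operatorname{pd}\mathcal M_\xi\le c$. Hence every component of $V^i$ through $0$ has codimension at least $i$. If $\kappa=2$ and $V^2$ contained the fiber of $\hat\iota$ through $0$, that fiber would be a component of codimension $1$ by (a), which is impossible. This proves (c) and completes the proof of Theorem~\ref{thm:loci}.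

\begin{thebibliography}{9}

\bibitem{Baudin}
Jefferson Baudin, \emph{On the Euler characteristic of weakly ordinary varieties of maximal Albanese dimension}, arXiv:2507.01797 (2025).

\bibitem{CR}
Chatzistamatiou and R\"ulling, \emph{Higher direct images of the structure sheaf in positive characteristic}, Algebra \& Number Theory 5 (2011).

\bibitem{CP}
Cossart and Piltant, J. Algebra, 2008/2009.

\bibitem{HPZ}
Hacon, Patakfalvi and Zhang, \emph{Birational characterization of abelian varieties and ordinary abelian varieties in characteristic $p>0$}, Duke, 2019.

\bibitem{Lipman}
Lipman, \emph{Rational singularities}.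

\end{thebibliography}
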